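\title{A counterexample to Milnor's conjecture on complete umbilic-free surfaces}

\begin{abstract}
A conjecture of John Milnor states that on a complete umbilic-free surface in
$\mathbb R^3$ whose principal curvatures satisfy $k_1^2+k_2^2\ge c>0$, the Gauss
curvature $K$ either changes sign or vanishes. We disprove it: for every
$\delta\in(0,1)$ we construct a complete smooth surface, diffeomorphic to the
plane, without umbilics, with $K>0$ everywhere and $1-\delta<k_1<1+\delta$. The
surface is parametrized by its Gauss map over an open hemisphere, and near the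
equator the problem reduces to making a certain non-closed $1$-form on a
cylinder free of zeros. As a complement we show that on a complete surface with
$K>0$ no constant separates the two principal curvatures, and we derive a
nonexistence result for surfaces with $K<0$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X\colon S\to\mathbb R^3$ be a $C^2$ immersion of a surface and let $\nu$ be
a local unit normal. The \emph{shape operator} $\mathcal S$ is defined by
$d\nu=-dX\circ\mathcal S$. It is symmetric for the induced metric, its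
eigenvalues $k_1\ge k_2$ are the \emph{principal curvatures}, and $K=k_1k_2$ is
the Gauss curvature. A point is \emph{umbilic} if $k_1=k_2$ there. Replacing
$\nu$ by $-\nu$ changes the sign of $\mathcal S$; it does not affect $K$,
$k_1^2+k_2^2$, or the set of umbilics. The surface is \emph{complete} if the
induced metric is complete. The following conjecture is stated in
\cite{Alexandrov}.

\begin{quote}
\textbf{Conjecture (John Milnor).} \emph{Suppose $S$ is a complete,
umbilic-free surface, $C^2$-immersed in $\mathbb R^3$ so that $k_1^2+k_2^2$ is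
bounded away from zero. Then either $K$ changes sign on $S$, or else $K=0$.}
\end{quote}

The quantity $k_1^2+k_2^2$ measures how fast the normal turns, so the last
hypothesis says that the surface does not flatten out, not even at infinity.
Both alternatives occur. A circular cylinder of radius $1$ has $k_1=1$, $k_2=0$.
On a torus of revolution with radii $R>r$ the principal curvatures are $1/r$ and
$\cos\phi/(R+r\cos\phi)$; they are never equal, and $K$ changes sign. Each
hypothesis is needed: the round sphere violates only ``umbilic-free'', and the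
catenoid, on which $k_1=-k_2>0$ tends to $0$ at infinity, violates only the lower
bound.

To see why one would believe the conjecture when $K>0$, recall the following
theorem of Stoker \cite{Stoker} and van Heijenoort \cite{vanHeijenoort}.

\begin{theorem}\label{thm:svh}
A connected complete surface $C^2$-immersed in $\mathbb R^3$ with $K>0$ is
embedded as the boundary of a closed convex set with nonempty interior, and it
is homeomorphic to $S^2$ or $\mathbb R^2$.
\end{theorem}

On an umbilic-free surface the principal direction of $k_1$ is a continuous line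
field. The sphere carries none, so a counterexample with $K>0$ must be an
unbounded convex surface homeomorphic to the plane. If it does not flatten out,
one pictures it as a cup whose wall approaches a cylinder, with the direction of
$k_1$ running around the wall. A line field tangent to the boundary of a disk
has a singularity inside the disk, so the cup should have an umbilic. This
picture is wrong.

\begin{theorem}\label{thm:A}
For every $\delta\in(0,1)$ there is a complete $C^\infty$-immersed surface
$S\subset\mathbb R^3$, diffeomorphic to the plane, without umbilics, with $K>0$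
everywhere and principal curvatures $k_1>k_2>0$ satisfying
$1-\delta<k_1<1+\delta$. In particular $k_1^2+k_2^2\ge(1-\delta)^2$, while $K$
neither changes sign nor vanishes.
\end{theorem}

Hence Milnor's conjecture is false. The picture above does become a proof under
a stronger hypothesis, namely that a constant separates the two curvatures.

\begin{theorem}\label{thm:B}
Let $S$ be a connected complete $C^2$-immersed surface in $\mathbb R^3$ with
$K>0$ and principal curvatures $k_1\ge k_2>0$. There is no constant $\lambda$
with $k_2<\lambda<k_1$ on all of $S$.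
\end{theorem}

Thus on the surfaces of Theorem~\ref{thm:A} we have $k_2<k_1$ at every point,
but $\sup k_2\ge\inf k_1$. Passing to a parallel surface, one obtains from
Theorem~\ref{thm:B} a statement about negative curvature.

\begin{corollary}\label{cor:C}
There is no complete $C^2$-immersed surface in $\mathbb R^3$ with $K<0$
everywhere on whose universal cover, for a suitable unit normal, the positive
principal curvature is bounded below by a positive constant.
\end{corollary}

For $K<0$ the hypothesis of the conjecture bounds $\max(k_1,|k_2|)$ from below,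
whereas Corollary~\ref{cor:C} asks this of $k_1$ alone. We do not settle
whether Milnor's alternative holds under the additional assumption $K\le0$; in
that direction only Corollary~\ref{cor:C} is proved here.

The proof of Theorem~\ref{thm:A} does not use Theorems~\ref{thm:svh}
and~\ref{thm:B}. We start from one half of a slightly deformed unit sphere whose
umbilics all lie on the equator, and we stretch it to infinity inside a thin
collar of the equator. Section~\ref{sec:gauss} sets up the coordinates.
Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to the existence of a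
function $\zeta(x,s)$ on a cylinder that tends to $+\infty$ at one end while
$d\zeta-3\cos x\,ds$ has no zero. Section~\ref{sec:idea} identifies the
topological obstruction and shows, in an exactly solvable case, how to get
around it, and Section~\ref{sec:construction} constructs $\zeta$.
Section~\ref{sec:complements} proves Theorem~\ref{thm:B} and
Corollary~\ref{cor:C}.

Throughout, $\mathbb T=\mathbb R/2\pi\mathbb Z$, $w=w(p)=\sqrt{1+p^2}$, and
letter subscripts on functions denote partial derivatives. The \emph{winding
number} of a continuous map $F\colon\mathbb T\to\mathbb R^2\setminus\{0\}$ is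
the degree of $F/|F|$; it is invariant under homotopies that avoid $0$. The
\emph{Umlaufsatz} states that the tangent vector of a regular, positively
oriented $C^1$ Jordan curve in the plane has winding number $+1$.

\section{Surfaces parametrized by the Gauss map}\label{sec:gauss}

Let $h$ be a smooth function on an open set $\Omega\subset S^2$, let $\nabla$ be
the gradient and covariant derivative of $S^2$, and put
$X(N)=h(N)N+\nabla h(N)$. For $v$ tangent to $S^2$ at $N$, the Euclidean
derivative of $\nabla h$ in the direction $v$ is
$\nabla_v\nabla h-\langle\nabla h,v\rangle N$, so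
\[
dX(v)=dh(v)N+hv+\nabla_v\nabla h-\langle\nabla h,v\rangle N=\mathcal Rv,
\qquad \mathcal R=hI+\nabla^2h .
\]
The operator $\mathcal R$ on $T_NS^2$ is symmetric and depends linearly on $h$.
If $\mathcal R>0$, then $X$ is an immersion, $N$ is normal to it at $X(N)$, and
for $\nu=-N$ we have $d\nu=-I=-dX\circ\mathcal R^{-1}$. So the principal
curvatures are the reciprocals of the eigenvalues of $\mathcal R$, we have
$K=1/\det\mathcal R>0$, and the umbilics are the points where $\mathcal R$ is a
multiple of $I$. The function $h=\langle X,N\rangle$ is the \emph{support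
function}. Conversely, if a smooth map $X\colon\Omega\to\mathbb R^3$ satisfies
$\langle dX,N\rangle=0$, then $h=\langle X,N\rangle$ has
$dh(v)=\langle X,v\rangle$, and so $X=hN+\nabla h$.

We take for $\Omega$ the open lower hemisphere. Let
$n=(\cos\theta,\sin\theta,0)$, $e_1=n_\theta$, $e=(0,0,1)$. The points of
$\Omega$ other than the pole $-e$ are
\[
N=\frac{n-pe}{w},\qquad \theta\in\mathbb T,\quad p\in(0,\infty);
\]
the pole is $p=\infty$ and the equator is $p=0$. Put $e_2=(pn+e)/w$. Then
$(e_1,e_2)$ is an orthonormal frame of $T_NS^2$, and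
\[
N_\theta=\frac{e_1}{w},\qquad
N_p=-\frac{e}{w}-\frac{p(n-pe)}{w^3}=-\frac{e_2}{w^2}.
\]
The formulas are simplest in terms of $g=wh=\langle X,n-pe\rangle$.

\begin{lemma}\label{lem:coords}
Let $g(\theta,p)$ be smooth, and put $z=-g_p$ and $Q=g_{\theta\theta}+g+pz$. The
map $X$ with support function $h=g/w$ is
\[
X=(g+pz)\,n+g_\theta\,e_1+z\,e ,
\]
so that $z$ is the height of $X$, and in the frame $(e_1,e_2)$
\begin{equation}\label{eq:R}
\mathcal R=\begin{pmatrix} wQ& w^2z_\theta\\ w^2z_\theta&-w^3z_p\end{pmatrix}.
\end{equation}
In particular $\mathcal R$ is a multiple of $I$ exactly where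
\begin{equation}\label{eq:V}
V_1:=Q+w^2z_p=0\qquad\text{and}\qquad V_2:=z_\theta=0 .
\end{equation}
\end{lemma}

\begin{proof}
Define $X$ by the displayed formula. Using $e_{1,\theta}=-n$, $g_p=-z$ and
$g_{\theta p}=-z_\theta$, we get
\begin{align*}
X_\theta&=(g_\theta+pz_\theta)n+(g+pz)e_1+g_{\theta\theta}e_1-g_\theta n+z_\theta e
=Qe_1+wz_\theta e_2,\\
X_p&=(g_p+z+pz_p)n+g_{\theta p}e_1+z_pe=-z_\theta e_1+wz_pe_2 .
\end{align*}
Both vectors are orthogonal to $N$, and $\langle X,N\rangle=g/w$, so $X$ has
support function $g/w$. Finally $\mathcal Re_1=wX_\theta$ and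
$\mathcal Re_2=-w^2X_p$, which is \eqref{eq:R}.
\end{proof}

All of $z,Q,V_1,V_2,\mathcal R$ are linear in $g$. Two examples are the building
blocks of the construction. From now on $x=2\theta$, so that
$\partial_\theta=2\partial_x$.

\emph{The unit sphere.} For $g=w$ we have $h=1$, $z=-p/w$, $\mathcal R=I$ and
$V_1=V_2=0$.

\emph{The quadratic function.} For $g=w^{-1}\cos x$ we have
$h=\cos2\theta/w^2=f$, where $f(N)=N_1^2-N_2^2$ is smooth on $S^2$. Here
$z=pw^{-3}\cos x$, $z_p=(w^{-3}-3p^2w^{-5})\cos x$ and
$Q=(-3w^{-1}+p^2w^{-3})\cos x$, hence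
\begin{equation}\label{eq:quad}
V_1=-T\cos x,\qquad V_2=-2pw^{-3}\sin x,\qquad T(p):=2w^{-1}+2p^2w^{-3}>0 .
\end{equation}
At the pole, $f$ restricted to the great circle $-e\cos t+v\sin t$ equals
$(v_1^2-v_2^2)\sin^2t$; so $f=0$, $\nabla^2f(v,v)=2(v_1^2-v_2^2)$, and
$\mathcal R^f:=fI+\nabla^2f$ has eigenvalues $\pm2$. Since
$(1+t)^{-3/2}\ge1-\frac32t$ for $t\ge0$, we have $0\le1-w^{-3}\le\frac32p^2$, and
therefore
\begin{equation}\label{eq:Tbound}
|2-Tw^{-2}|=\bigl|2(1-w^{-3})-2p^2w^{-5}\bigr|\le3p^2 .
\end{equation}

\section{Reduction to a function on a cylinder}\label{sec:reduction}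

For small $\varepsilon>0$ the function $h=1+\varepsilon f$ is the support
function of a surface with both principal curvatures close to $1$. By
\eqref{eq:quad} and the computation at the pole, it has no umbilic over the open
hemisphere; the umbilics sit on the equator, at $p=0$, $\cos2\theta=0$. This
half surface has every property required in Theorem~\ref{thm:A} except
completeness. We change $g$ near the equator so that the height $z=-g_p$ tends
to $+\infty$ as $p\to0$, without letting the umbilics enter.

Let $\sigma>0$ be small, put $s=p/\sigma$, and consider a summand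
$g=-\sigma^2M(x,s)$. It has
\begin{equation}\label{eq:Msummand}
z=\sigma M_s,\qquad z_p=M_{ss},\qquad z_\theta=2\sigma M_{sx},\qquad
Q=\sigma^2(sM_s-M-4M_{xx}).
\end{equation}
The factor $\sigma^2$ is chosen so that $z_p$ and $z_\theta$ have the same
orders, $1$ and $\sigma$, as $V_1$ and $V_2$ in \eqref{eq:quad} for
$p\sim\sigma$, while $Q$ is of lower order. Add the summand to $w^{-1}\cos x$
and put $\zeta=M_s+s\cos x$. To leading order $T\approx2$ and $w\approx1$, so
that $V_1\approx M_{ss}-2\cos x=\zeta_s-3\cos x$ and
$V_2\approx2\sigma(M_{sx}-s\sin x)=2\sigma\zeta_x$. The model problem is thus to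
make the $1$-form
\[
\omega=d\zeta-3\cos x\,ds=(\zeta_s-3\cos x)\,ds+\zeta_x\,dx
\]
free of zeros on $\mathbb T\times(0,\infty)$, with $\zeta=s\cos x$ for large $s$
and $\zeta\to+\infty$ as $s\to0$. The following proposition, proved in
Section~\ref{sec:construction}, lists what we need.

\begin{proposition}\label{prop:model}
There are a smooth function $\zeta$ on $\mathbb T\times(0,\infty)$ and constants
$C,c>0$ with the following properties.
\begin{enumerate}
\item[(a)] $\zeta=s\cos x$ for $s\ge4$.
\item[(b)] $\zeta\to+\infty$ as $s\to0$, uniformly in $x$.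
\item[(c)] $\zeta_s\le C$ and $|\zeta_x|\le C$ for $0<s\le4$.
\item[(d)] The integral $M(x,s)=\int_0^s\bigl(\zeta(x,t)-t\cos x\bigr)\,dt$
converges, $M$ is smooth on $\mathbb T\times(0,\infty)$, and
$|sM_s|+|M|+|M_{xx}|\le Cs\log(8/s)$ for $0<s\le4$.
\item[(e)] If $0<s\le4$ and $\epsilon_1,\epsilon_2$ are real numbers with
$|\epsilon_1|\le cs\log(8/s)$ and $|\epsilon_2|\le cs^3$, then
$(\zeta_s-3\cos x+\epsilon_1,\ \zeta_x+\epsilon_2)\ne(0,0)$ at $(x,s)$.
\end{enumerate}
\end{proposition}

Property (b) gives completeness, (c) and (d) give convexity and the bounds on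
$k_1$, and (d) and (e) exclude umbilics. The bound on $\zeta_s$ is one-sided,
and by (b) it has to be. The margin in (e) shrinks as $s\to0$. This is why $M$
is integrated from $0$: the neglected term $Q$ in \eqref{eq:Msummand} then
shrinks at the same rate. The price is that for $s\ge4$ the function $M$ is not
zero but equals $I(x):=M(x,4)$, which has to be cut off before the pole.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:model}]
Fix a smooth function $\kappa(p)$ with $\kappa=1$ for $p\le\frac12$ and
$\kappa=0$ for $p\ge1$. For $\varepsilon>0$ and $\sigma\in(0,\frac18)$ put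
\begin{equation}\label{eq:g}
g=w+\varepsilon\bigl[w^{-1}\cos x-\sigma^2\kappa(p)M(x,p/\sigma)\bigr],
\qquad x=2\theta .
\end{equation}
For $p\ge1$ the support function is $h=1+\varepsilon f$, so $X$ is smooth on the
open hemisphere $\Omega$, which is diffeomorphic to the plane. The letter $C$
denotes constants that depend only on $\zeta$ and $\kappa$. Note that
$s\log(8/s)\le3$ and $s^2\le Cs\log(8/s)$ for $0<s\le4$.

\emph{Convexity and the bounds on $k_1$.} Write
$\mathcal R=I+\varepsilon\mathcal R^f+\varepsilon\mathcal R^\sigma$, where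
$\mathcal R^\sigma$ comes from the summand $-\sigma^2\kappa M$. The operator
$\mathcal R^f$ is continuous on the compact sphere, hence bounded. For
$p\le4\sigma$ we have $p\le\frac12$, $\kappa=1$ and $w\le2$, and by
\eqref{eq:R}, \eqref{eq:Msummand}, (c) and (d),
\[
|\mathcal R^\sigma_{11}|\le C,\qquad
|\mathcal R^\sigma_{12}|=2\sigma w^2|\zeta_x+s\sin x|\le C,\qquad
\mathcal R^\sigma_{22}=-w^3(\zeta_s-\cos x)\ge-C .
\]
For $4\sigma\le p\le1$ the summand is $-\sigma^2\kappa(p)I(x)$, which is
$\sigma^2$ times a fixed smooth function on $\mathbb T\times[0,1]$, so all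
entries of $\mathcal R^\sigma$ are bounded by $C$; and $\mathcal R^\sigma=0$ for
$p\ge1$. In all cases the diagonal part of $\mathcal R^\sigma$ is $\ge-CI$, and
so is the off-diagonal part, whose eigenvalues are $\pm\mathcal R^\sigma_{12}$.
Hence there is $C_1$, independent of $\varepsilon$ and $\sigma$, such that
$\mathcal R\ge(1-C_1\varepsilon)I$ and such that the smaller eigenvalue of
$\mathcal R$, which is at most $\mathcal R_{11}$, is at most $1+C_1\varepsilon$.
No upper bound on $\mathcal R_{22}$ is needed. Fix $\varepsilon$ with
$C_1\varepsilon<1$, $(1+C_1\varepsilon)^{-1}>1-\delta$ and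
$(1-C_1\varepsilon)^{-1}<1+\delta$. Then $X$ is an immersion with
$k_1\ge k_2>0$ and $1-\delta<k_1<1+\delta$.

\emph{Completeness.} For $p\le\frac12$ the height is
$z=-p/w+\varepsilon[pw^{-3}\cos x+\sigma(\zeta-s\cos x)]$, which tends to
$+\infty$ uniformly as $p\to0$ by (b). The induced distance dominates the
Euclidean distance of the image points, so along a Cauchy sequence $z$ is
bounded. The sequence therefore stays in a compact set
$\{p\ge p_0\}\cup\{-e\}$ with $p_0>0$, and it converges.

\emph{No umbilics.} At the pole $\mathcal R$ has the distinct eigenvalues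
$1\pm2\varepsilon$. Elsewhere we show that $V_1,V_2$ have no common zero if
$\sigma$ is small. For $p\ge4\sigma$ the summand $-\sigma^2\kappa I$ has
$z=\sigma^2\kappa'I$ and $Q=\sigma^2[-\kappa(I+4I'')+p\kappa'I]$, so with
\eqref{eq:quad}
\begin{align*}
V_1/\varepsilon&=-T\cos x+\sigma^2\bigl[-\kappa(I+4I'')+(p\kappa'+w^2\kappa'')I\bigr],\\
V_2/\varepsilon&=-2pw^{-3}\sin x+2\sigma^2\kappa'I' .
\end{align*}
For $p\ge1$ the terms with $\sigma^2$ vanish, and $T\cos x$, $pw^{-3}\sin x$
have no common zero. On the compact set $\frac12\le p\le1$ the pair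
$(T\cos x,2pw^{-3}\sin x)$ is bounded away from $0$, and the perturbation is at
most $C\sigma^2$. For $4\sigma\le p\le\frac12$ we have $\kappa'=0$, so $V_2=0$
forces $\sin x=0$, and then $|V_1|/\varepsilon\ge2/w-C\sigma^2\ge1-C\sigma^2$.

For $p=\sigma s$ with $0<s\le4$, \eqref{eq:quad} and \eqref{eq:Msummand} give
\[
\frac{V_1}{\varepsilon w^2}=\zeta_s-3\cos x+\epsilon_1,\qquad
\frac{V_2}{2\varepsilon\sigma}=\zeta_x+\epsilon_2,
\]
where
\[
\epsilon_1=(2-Tw^{-2})\cos x+\sigma^2w^{-2}(sM_s-M-4M_{xx}),\qquad
\epsilon_2=s(1-w^{-3})\sin x .
\]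
By \eqref{eq:Tbound} and (d),
$|\epsilon_1|\le3\sigma^2s^2+C\sigma^2s\log(8/s)\le C\sigma^2s\log(8/s)$, and
$|\epsilon_2|\le\frac32\sigma^2s^3$. By (e) there is no common zero once
$C\sigma^2\le c$ and $\frac32\sigma^2\le c$. A sufficiently small $\sigma$ meets
these finitely many requirements.
\end{proof}

\begin{remark}
The surface does look like the cup of Section~\ref{sec:intro}. It is the
boundary of a convex set by Theorem~\ref{thm:svh}. As $p\to0$ we have $pz\to0$,
$M\to0$ and $|M_x|\le2\pi\max_x|M_{xx}|\to0$ by (d), so the horizontal part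
$(g+pz)n+g_\theta e_1$ of $X$ converges uniformly to the plane curve with
support function $1+\varepsilon\cos2\theta$. What fails is the expected behavior
of the principal directions on the wall, as the next section shows.
\end{remark}

\section{The obstruction and the mechanism}\label{sec:idea}

\subsection{Winding numbers}
For $s\ge4$ the pair $(\zeta_s-3\cos x,\zeta_x)=(-2\cos x,-s\sin x)$ has winding
number $1$ as $x$ runs through $\mathbb T$. If $\omega$ has no zero, the winding
number is $1$ on every circle $s=\mathrm{const}$, and so $\zeta_s-3\cos x$ takes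
both signs on every such circle. In particular $\max_x\zeta_s>-3$ for every
$s$, although $\int_0^4\zeta_s\,ds=-\infty$ for every $x$. The naive choice,
with $\zeta_s\to-\infty$ uniformly, is therefore impossible. Geometrically, at
every $p$ there are points with $V_1>0$, that is
$\mathcal R_{22}<\mathcal R_{11}$, where the wall bends more in the direction
$e_2$ than in the horizontal direction $e_1$.

For an exact form the two requirements are incompatible altogether.

\begin{remark}\label{rem:exact}
Let $u$ be smooth on $\mathbb T\times(0,4]$ with $du\ne0$ everywhere and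
$u\to+\infty$ uniformly as $s\to0$. Then $(u_s,u_x)$ has winding number $0$ on
the circles $s=\mathrm{const}$. Indeed, for $c_1>\max_xu(x,4)$ the level set
$\{u=c_1\}$ is a nonempty compact curve in $\mathbb T\times(0,4)$. A component
$\Gamma$ cannot bound a disk, since $u$ would have an extremum inside; so
$\Gamma$ is homotopic to a circle $s=\mathrm{const}$. Regard $(s,x)$ as polar
coordinates in the plane. Along the Jordan curve $\Gamma$, which surrounds the
origin, the tangent turns once by the Umlaufsatz, and the polar frame also turns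
once. So the tangent has winding number $0$ in the frame
$(\partial_s,\partial_x)$, and the same holds for $(u_s,u_x)$, which is
orthogonal to the components of the tangent.
\end{remark}

Any construction must therefore use the fact that $\cos x\,ds$ is not closed. We
use it twice: once to build a rotating wave without zeros, and once to let the
wave carry an arbitrarily strong drift.

\subsection{A rotating wave}
Since the region where $\zeta_s$ is very negative cannot contain a whole circle,
and yet must meet every line $x=\mathrm{const}$ again and again as $s\to0$, we let it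
rotate. Let $y>0$ be a constant and try $\zeta=yY(x,\Phi)$ with
$\Phi=x+s/y$ and $Y$ smooth on $\mathbb T^2$. Then
\[
\zeta_s-3\cos x=Y_\Phi-3\cos x,\qquad \zeta_x=y(Y_x+Y_\Phi).
\]
The amplitude $y$ and the speed $1/y$ are matched so that $\zeta_s$ is bounded
independently of $y$. With $Z=Y+3\sin x$, a zero of $\omega$ is a point where
$Z_\Phi=3\cos x$ and $Z_x=0$. If the first equation holds along a closed graph
$\Phi=\phi(x)$, then
\[
0=\int_0^{2\pi}\frac{d}{dx}Z(x,\phi(x))\,dx
=\int_0^{2\pi}Z_x\,dx+3\int_0^{2\pi}\phi(x)\sin x\,dx ,
\]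
so $Z_x$ can have a fixed sign on the graph only if $\phi$ has a component along
$\sin x$. For $Z=A\sin\Phi$ with large $A$ the graphs $\cos\phi=3\cos x/A$ are
even in $x$. Adding $\frac12\sin x\sin2\Phi$ to $Z$ changes them to
$\cos\phi\approx(3\cos x+\sin x)/A$, and along them
$Z_x=\cos x\sin\Phi\cos\Phi\approx\sin\Phi\,(3\cos^2x+\sin x\cos x)/A$. The
bracket has mean value $\frac32$, so a further term $B(x)\sin\Phi/A$ can make it
constant. Accordingly, let $A=100$ and $B(x)=\frac14\cos2x-\frac34\sin2x$. Then
$|B|\le1$, $|B'|\le2$, $B'=-\sin x\cos x-\frac32\cos2x$, and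
\begin{equation}\label{eq:B}
3\cos^2x+\sin x\cos x+B'(x)=\tfrac32 .
\end{equation}
Define
\[
Y(x,\Phi)=A\sin\Phi+U(x,\Phi),\qquad
U=-3\sin x+\tfrac12\sin x\sin2\Phi+\tfrac{B(x)}A\sin\Phi .
\]
Term by term, $|U|\le4$, $|U_x|\le4$ and $|U_\Phi|\le2$. The parameter $\mu$ in
the next lemma will allow the amplitude $y$ to vary, with $y'=-\mu$.

\begin{lemma}\label{lem:wave}
For $\mu\in[0,\frac14]$ the functions $Y_\Phi-\mu Y-3\cos x$ and $Y_x+Y_\Phi$
have no common zero on $\mathbb T^2$. In particular
\[
c_0:=\min_{\mathbb T^2}\bigl(|Y_\Phi-3\cos x|+|Y_x+Y_\Phi|\bigr)>0 .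
\]
Moreover $Y_\Phi-3\cos x<-20$ wherever $\cos\Phi<-\frac14$.
\end{lemma}

\begin{proof}
Write $\alpha=\cos\Phi$, $\beta=\sin\Phi$ and
$\widetilde A=A+B/A\in[99.9,100.1]$. Then
\[
Y=\widetilde A\beta-3\sin x+\alpha\beta\sin x,\quad
Y_\Phi=\widetilde A\alpha+\sin x\cos2\Phi,\quad
Y_x=-3\cos x+\alpha\beta\cos x+\tfrac{B'}A\beta .
\]
If $\alpha<-\frac14$, then $Y_\Phi-3\cos x\le-\frac14\cdot99.9+1+3<-20$, which
is the last claim.

Suppose that both functions vanish at a point. The first equation reads
\begin{equation}\label{eq:alpha}
\widetilde A\alpha=3\cos x-\sin x\cos2\Phi+\mu Y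
=3\cos x+\sin x-2\alpha^2\sin x+\mu Y .
\end{equation}
The first form and $|Y|\le A+4$ give $\widetilde A|\alpha|\le4+26=30$, so
$|\alpha|\le0.31$ and $|\beta|\ge0.95$. Inserting $Y_\Phi=\mu Y+3\cos x$ into
$Y_x+Y_\Phi=0$ gives $\alpha\beta\cos x+\frac{B'}A\beta+\mu Y=0$. We substitute
the second form of \eqref{eq:alpha} for $\alpha$ and use \eqref{eq:B}:
\begin{equation}\label{eq:signs}
\beta\gamma+\mu Y\Bigl(1+\frac{\beta\cos x}{\widetilde A}\Bigr)=0,
\end{equation}
where
\[
\gamma=\frac3{2A}+\Bigl(\frac1{\widetilde A}-\frac1A\Bigr)
(3\cos^2x+\sin x\cos x)-\frac{2\alpha^2\sin x\cos x}{\widetilde A}.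
\]
The first term of $\gamma$ is $0.015$, the second is at most
$\frac{0.01}{9990}\cdot4\le10^{-5}$ in absolute value, and the third is at most
$\alpha^2/\widetilde A\le0.001$. So $\gamma>0$. Also
$Y=\beta(\widetilde A+\alpha\sin x)-3\sin x$ has the sign of $\beta$, because
$0.95\cdot98.9>3$. Since $\mu\ge0$, the second summand in \eqref{eq:signs} has
the sign of $\beta$ or is zero, and the first has the sign of $\beta$ and is not
zero. This is a contradiction.
\end{proof}

\subsection{Drift with frozen parameters}\label{sub:frozen}
The wave $yY$ is bounded. We now add to it a linear function of arbitrary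
negative slope without creating zeros. This is the heart of the construction,
and with constant parameters it involves no error terms.

Let $b\ge0$. Adding $-\frac bys$ to $\zeta$ lowers $\zeta_s$ by $\frac by$
everywhere. To keep the winding number, we concentrate this drift in the region
$\cos\Phi<-\frac14$, where $\zeta_s-3\cos x$ is negative already. Fix a smooth
$2\pi$-periodic function $\psi\ge0$ that vanishes where $\cos\Phi\ge-\frac14$
and has $\int_0^{2\pi}\psi=2\pi$, and a $2\pi$-periodic $P$ with $P'=1-\psi$,
which exists because $\int_0^{2\pi}(1-\psi)=0$. The function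
$-\frac bys+bP(\Phi)$ has $s$-derivative $-\frac by\psi(\Phi)$, as desired. Its
$x$-derivative is $b(1-\psi(\Phi))$, which equals $b$ where $\psi=0$. The margin
available there is only of order $c_0y$, so this would limit the slope $b/y$ to
the order $c_0$, and a constant is not the derivative of a periodic function of
$x$.

The constant can be canceled by tilting the circles. Let $a\ge0$ and use
coordinates $(x,\tau)$ with $s=\tau+a\sin x$. Then $ds=d\tau+a\cos x\,dx$, and
$-3\cos x\,ds$ acquires the $dx$-component
$-3a\cos^2x=-\frac32a-\frac32a\cos2x$. The constant part cancels $b$ if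
$b=\frac32a$, and the oscillating part is canceled by the derivative of
$\frac34a\sin2x$. So let
\[
b=\tfrac32a,\qquad \Phi=x+\frac\tau y,\qquad
\zeta=-\frac by\tau+bP(\Phi)+yY(x,\Phi)+\tfrac34a\sin2x
\]
on $\mathbb T\times\mathbb R$. Denote by $D_x,D_\tau$ the partial derivatives in
the coordinates $(x,\tau)$ and write $\omega=\omega_1\,d\tau+\omega_2\,dx$. Then
\begin{equation}\label{eq:frozenD}
D_\tau\zeta=-\frac by\psi+Y_\Phi,\qquad
D_x\zeta=b(1-\psi)+y(Y_x+Y_\Phi)+\tfrac32a\cos2x,
\end{equation}
and $\omega_1=D_\tau\zeta-3\cos x$, $\omega_2=D_x\zeta-3a\cos^2x$, that is,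
\begin{equation}\label{eq:frozen}
\omega_1=-\frac by\psi(\Phi)+Y_\Phi-3\cos x,\qquad
\omega_2=-b\,\psi(\Phi)+y(Y_x+Y_\Phi).
\end{equation}
By Lemma~\ref{lem:wave}, $|\omega_1|+|\omega_2|/y\ge c_0$ where
$\cos\Phi\ge-\frac14$, and $\omega_1<-20$ where $\cos\Phi<-\frac14$. Thus
$\omega$ has no zero, $\zeta_s=D_\tau\zeta\le A+2$, and $\zeta$ differs from
$-\frac{3a}{2y}s$ by a bounded function, for \emph{all} $a\ge0$ and $y>0$. The
integral of $\omega$ over a curve $\tau=\mathrm{const}$ is $-3\pi a$ whatever
$\zeta$ is; for an exact form it would be $0$, in agreement with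
Remark~\ref{rem:exact}.

It remains to let $a$ and $y$ depend on $\tau$ so that $\int_0a/y\,d\tau=\infty$,
and to connect the wave to $s\cos x$.

\section{Construction of the model function}\label{sec:construction}

We prove Proposition~\ref{prop:model}. We build $\zeta$ from $s=4$ inward, in
four steps, using a parameter $\ell\in(0,\frac18)$ that is fixed in Step 4. In
Steps 1--3, which cover $s\ge2-2\ell$, we only need
\begin{equation}\label{eq:nozero}
(\zeta_s-3\cos x,\ \zeta_x)\ne(0,0).
\end{equation}

\subsection{From $s\cos x$ to the wave}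
In Steps 1--3 the function has the form
\[
\zeta=\rho(s)\sin\Phi+v(s)U(x,\Phi),\qquad \Phi=x+\vartheta(s),
\]
which is $s\cos x$ for $\rho=s$, $v=0$, $\vartheta=\frac\pi2$, and is a wave
$yY$ for $\rho=Ay$, $v=y$, $\vartheta'=1/y$. The guiding observation concerns
the case $v=0$, $\rho>0$. There $\zeta_x=0$ means $\cos\Phi=0$, and at such
points $\zeta_s-3\cos x=\rho'\sin\Phi-3\cos x$. If $\vartheta=\frac\pi2$ this is
nonzero as long as $\rho'\ne3$, and if $\rho'<-3$ it is nonzero for every
$\vartheta$. So we first make $\rho$ small and its slope very negative (Step 1);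
under the protection of this slope we switch on the rotation and the term $U$
(Step 2); then we bring the slope to $0$ using the parameter $\mu$ of
Lemma~\ref{lem:wave} (Step 3). The last step is needed because the amplitude
must be free to decrease to $0$ as $s\to0$, while a negative slope makes it grow
inward.

Let $\rho_0$ be the continuous function on $\mathbb R$ that equals
$\ell+25(2-s)$ for $s\le2+\frac\ell{50}$, equals $s$ for $s\ge3.9$, and is
affine in between. Then $\rho_0\ge\frac\ell2$, and its slopes are $-25$, $1$,
and $(3.9-\frac\ell2)/(1.9-\frac\ell{50})<3.9/1.89<3$. Let $\rho$ be the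
convolution of $\rho_0$ with a smooth even function that is nonnegative, has
integral $1$ and is supported in $[-\frac\ell{100},\frac\ell{100}]$. Such a
convolution reproduces affine functions. So $\rho$ is smooth, $\rho>0$,
$\rho'<3$, $\rho=s$ for $s\ge4$, and $\rho=\ell+25(2-s)$ for
$s\le2+\frac\ell{100}$.

\medskip
\emph{Step 1: $s\ge2$.} Let $v=0$ and $\vartheta=\frac\pi2$, so
$\zeta=\rho(s)\cos x$. This gives (a). The pair in \eqref{eq:nozero} is
$((\rho'-3)\cos x,-\rho\sin x)$, which never vanishes.

\medskip
\emph{Step 2: $2-\ell\le s\le2$.} Here $\rho'=-25$ and $\ell\le\rho\le26\ell$.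
Let $\nu(s)\in[0,1]$ be smooth with $\nu=0$ near $2$, $\nu=1$ near $2-\ell$ and
$|\nu'|\le2/\ell$. Put $v=\nu\rho/A$ and $\vartheta'=\nu A/\rho$,
$\vartheta(2)=\frac\pi2$. Near $s=2$ this agrees with the formula of Step 1. We
have
\[
0\le v\le\frac\rho A,\qquad 0\le\vartheta'v=\nu^2\le1,\qquad
|v'|\le\frac2\ell\cdot\frac{26\ell}{100}+\frac{25}{100}<1 .
\]
Suppose $\zeta_x=\rho\cos\Phi+v(U_x+U_\Phi)=0$. Then $|\cos\Phi|\le6/A$, so
$|\sin\Phi|\ge0.99$, and $\rho\cos\Phi+vU_\Phi=-vU_x$, so
\begin{align*}
\zeta_s-3\cos x&=-25\sin\Phi+\vartheta'(\rho\cos\Phi+vU_\Phi)+v'U-3\cos x\\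
&=-25\sin\Phi-\vartheta'vU_x+v'U-3\cos x .
\end{align*}
The last three terms total at most $4+4+3=11<24.75\le25|\sin\Phi|$ in absolute
value, so \eqref{eq:nozero} holds.

\medskip
\emph{Step 3: $2-2\ell\le s\le2-\ell$.} Let $\mu(s)\in[0,\frac14]$ be smooth
with $\mu=\frac14$ near $2-\ell$ and $\mu=0$ near $2-2\ell$. Define $y$ by
$y(2-\ell)=0.26\,\ell$ and $y'=-\mu$, continue $\vartheta$ by $\vartheta'=1/y$,
and let $\zeta=y(s)Y(x,\Phi)$. On both sides of $s=2-\ell$ this is the same
formula, because in Step 2 near that point $\zeta=(\rho/A)Y$,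
$\vartheta'=A/\rho$, $(\rho/A)'=-\frac14$ and $\rho(2-\ell)/A=0.26\,\ell$. Now
$\zeta_s-3\cos x=Y_\Phi-\mu Y-3\cos x$ and $\zeta_x=y(Y_x+Y_\Phi)$, so
\eqref{eq:nozero} is Lemma~\ref{lem:wave}. Near $s=2-2\ell$ the function $y$ is
a constant $\eta$ with $0.26\,\ell\le\eta\le0.51\,\ell$.

\subsection{Step 4: the drift on $0<s\le2-2\ell$}
We let the parameters of Section~\ref{sub:frozen} depend on $\tau$. The
estimates below impose the following conditions as $\tau\to0$: the derivatives
$a',y'$ must be small compared with $c_0$; $a/y$ must be nonintegrable, for (b);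
$a^2/y$ must be bounded, for (c); and $\tau\log(1/\tau)\,a/y$ and $\tau^3/y$
must be bounded, for (e). All of them hold for $a=\eta\tau^2$ and
$y=\eta\tau^3\log(1/\tau)$ with $\eta$ small.

Fix, independently of $\ell$, a smooth $\chi\colon(0,2]\to[0,1]$ with $\chi=1$
on $(0,\frac14]$ and $\chi=0$ on $[\frac12,2]$, and put
\[
\hat a=\chi\tau^2\ge0,\qquad \hat y=\chi\tau^3\log\tfrac1\tau+(1-\chi)>0,\qquad
a=\eta\hat a,\quad y=\eta\hat y,\quad b=\tfrac32a,\quad
W(\tau)=\int_\tau^2\frac by\,dt .
\]
The functions $\hat a,\hat y,\hat a',\hat y'$ are bounded on $(0,2]$, and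
$\hat a\le\tau^2$. For $\tau\le\frac14$,
\begin{equation}\label{eq:ratios}
\frac ay=\frac1{\tau\log(1/\tau)},\qquad
\frac{a^2}y=\frac{\eta\,\tau}{\log(1/\tau)},\qquad
W=\tfrac32\log\log\tfrac1\tau+\mathrm{const}.
\end{equation}
Let $\eta$ be so small that $|a'|\le\frac12$, and put $s=\tau+a(\tau)\sin x$.
For each $x$ the map $\tau\mapsto s$ has derivative in $[\frac12,\frac32]$,
tends to $0$ as $\tau\to0$, and is the identity for $\tau\ge\frac12$. So
$(x,\tau)\mapsto(x,s)$ is a diffeomorphism of $\mathbb T\times(0,2-2\ell]$ onto
itself, $\frac12\tau\le s\le\frac32\tau$, and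
\begin{equation}\label{eq:chain}
ds=(1+a'\sin x)\,d\tau+a\cos x\,dx,\qquad
D_\tau=(1+a'\sin x)\,\partial_s,\qquad D_x=\partial_x+a\cos x\,\partial_s .
\end{equation}
Continue $\vartheta$ as a function of $\tau$ by $\vartheta'(\tau)=1/y(\tau)$,
let $\Phi=x+\vartheta(\tau)$, and define
\begin{equation}\label{eq:zetaD}
\zeta=W(\tau)+b(\tau)P(\Phi)+y(\tau)Y(x,\Phi)+\tfrac34a(\tau)\sin2x .
\end{equation}
For $\tau\ge\frac12$ we have $a=b=W=0$, $y=\eta$ and $s=\tau$, so this is the
formula of Step 3 near $s=2-2\ell$, and $\zeta$ is smooth on
$\mathbb T\times(0,\infty)$. All terms of \eqref{eq:zetaD} except $W$ are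
bounded, and $W\to+\infty$ as $\tau\to0$. This proves (b).

Since $W'=-b/y$ and $\vartheta'=1/y$, the computation of
Section~\ref{sub:frozen} changes only by the terms in which $D_\tau$ falls on
$a$, $b$ or $y$. The formulas for $D_x\zeta$ and $\omega_2$ in
\eqref{eq:frozenD} and \eqref{eq:frozen} hold unchanged, while
\begin{equation}\label{eq:Dtau}
D_\tau\zeta=-\frac by\psi+Y_\Phi+b'P+y'Y+\tfrac34a'\sin2x
\end{equation}
and, because $\omega_1=D_\tau\zeta-3\cos x-\frac32a'\sin2x$,
\[
\omega_1=-\frac by\psi+Y_\Phi-3\cos x+\delta_1,\qquad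
\delta_1=b'P+y'Y-\tfrac34a'\sin2x .
\]
We have $|\delta_1|\le C_0\eta$ with $C_0$ independent of $\ell$. This is the
reason for reaching the wave at a small amplitude. Fix $\ell$ so small that
$|a'|\le\frac12$ and $C_0\eta<\min(\frac14c_0,1)$. Lemma~\ref{lem:wave} gives
\begin{equation}\label{eq:margin}
|\omega_1|+\frac{|\omega_2|}y\ge\tfrac34c_0\ \text{ if }\cos\Phi\ge-\tfrac14,
\qquad\qquad \omega_1<-19\ \text{ if }\cos\Phi<-\tfrac14 .
\end{equation}
Now $\zeta$ is fixed, and $C$, $C_j$ denote constants that depend only on
$\zeta$. On the compact set $2-2\ell\le s\le4$ the function $\zeta$ is smooth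
and $s\log(8/s)$ is bounded below, so (c) holds there, and the bound in (d)
holds there once $M$ is known to be smooth. For (c) and (d) it remains to treat
$0<s\le2-2\ell$.

\subsection{Proof of (c)}
By \eqref{eq:Dtau} and $\psi\ge0$ we have $D_\tau\zeta\le C$ and
$|D_\tau\zeta|\le C(1+\frac ay)$. By \eqref{eq:chain},
$\zeta_s=D_\tau\zeta/(1+a'\sin x)$ satisfies the same two bounds. Since
$D_x\Phi=1$ and $D_xW=0$, \eqref{eq:zetaD} gives
\begin{equation}\label{eq:xder}
|D_x^j\zeta|\le C_j(a+y)\qquad(j\ge1).
\end{equation}
Hence $|\zeta_x|=|D_x\zeta-a\cos x\,\zeta_s|\le C(a+y)+C(a+\frac{a^2}y)\le C$;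
here $a^2/y$ is bounded by \eqref{eq:ratios} for $\tau\le\frac14$ and by
compactness for $\tau\ge\frac14$.

\subsection{Proof of (d)}
Let $L(\tau)=\log(8/\tau)$, so $L>1$ on $(0,2]$,
$\int_0^\tau L=\tau L(\tau)+\tau\le2\tau L(\tau)$, and, since
$\tau\le2s$ and $s\le\frac32\tau$,
$\tau L(\tau)\le2s\log(12/s)\le4s\log(8/s)$. By \eqref{eq:ratios},
$|\zeta|\le C+W\le CL$. Let $M^0=\int_0^s\zeta(x,t)\,dt$; in the coordinates
$(x,\tau)$,
\[
M^0=\int_0^\tau F(x,t)\,dt,\qquad F=\zeta\,(1+a'\sin x).
\]
By \eqref{eq:xder}, $|D_x^jF|\le C_jL$ for all $j\ge0$, and $L$ is integrable at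
$0$. So the integral converges, and for fixed $\tau_0>0$ the function $M^0$ is
smooth in $x$ on the curve $\tau=\tau_0$, by dominated convergence. The rest,
$\int_{\tau_0}^\tau F\,dt$, is the integral of a smooth function over a compact
interval. Hence $M^0$ is smooth for $0<s\le2-2\ell$, and then for all $s>0$, and
$|D_x^jM^0|\le C_j\tau L$. By \eqref{eq:chain} and $M^0_s=\zeta$ we have
$M^0_x=D_xM^0-a\zeta\cos x$. Applying $\partial_x=D_x-a\cos x\,\partial_s$ once
more and using $M^0_{xs}=\zeta_x$, we get
\[
M^0_{xx}=D_x^2M^0-D_x(a\zeta\cos x)-a\cos x\,\zeta_x .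
\]
The three terms are at most $C\tau L$, $CaL$ and $Ca$, by the bound above,
\eqref{eq:xder} and (c); and $a\le\eta\tau^2\le C\tau$. Together with
$|s\zeta|\le C\tau L$ this gives
$|s\zeta|+|M^0|+|M^0_{xx}|\le Cs\log(8/s)$. Since $M=M^0-\frac12s^2\cos x$ and
$s^2\le Cs\log(8/s)$, (d) follows.

\subsection{Proof of (e)}
On the compact set $2-2\ell\le s\le4$, \eqref{eq:nozero} gives
$|\zeta_s-3\cos x|+|\zeta_x|\ge c'>0$, while
$|\epsilon_1|+|\epsilon_2|\le(3+64)c$. So (e) holds there if $67c<c'$.

Let $0<s\le2-2\ell$. The pair in (e) vanishes if and only if the covector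
$\omega+\epsilon_1ds+\epsilon_2dx$ vanishes. By \eqref{eq:chain} its components
in the coordinates $(x,\tau)$ are
\[
\widetilde\omega_1=\omega_1+\epsilon_1(1+a'\sin x),\qquad
\widetilde\omega_2=\omega_2+\epsilon_1a\cos x+\epsilon_2 ,
\]
so that
\[
|\widetilde\omega_1-\omega_1|+\frac{|\widetilde\omega_2-\omega_2|}y
\le c\Bigl[\tfrac32\,s\log\tfrac8s+\frac ay\,s\log\tfrac8s+\frac{s^3}y\Bigr].
\]
The bracket is bounded. The first term is at most $\frac92$. For
$\tau\le\frac14$ we have $\log(8/s)\le\log(16/\tau)\le3\log(1/\tau)$, so the
second term is at most $\frac32\cdot3$ by \eqref{eq:ratios}, and the third is at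
most $27/(8\eta\log4)$. For $\frac14\le\tau\le2-2\ell$ both terms are continuous
on a compact set. If $C_2$ bounds the bracket and $cC_2<\min(\frac34c_0,19)$,
then \eqref{eq:margin} shows that $|\widetilde\omega_1|+|\widetilde\omega_2|/y>0$
where $\cos\Phi\ge-\frac14$ and that $\widetilde\omega_1<0$ where
$\cos\Phi<-\frac14$. This proves (e), and with it Proposition~\ref{prop:model}
and Theorem~\ref{thm:A}. \qed

\section{Curvatures separated by a constant}\label{sec:complements}

A constant $\lambda$ between the principal curvatures puts us in the exact case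
of Remark~\ref{rem:exact}: it produces a proper \emph{function} $u$ whose
differential has the wrong winding number.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\lambda$ exists; then $\lambda>0$ and $S$ has no umbilics. By
Theorem~\ref{thm:svh}, $S=\partial\mathcal C$ with $\mathcal C$ closed, convex
and with nonempty interior. The direction of $k_1$ is a continuous line field,
and $S^2$ carries none; so $S$ is homeomorphic to $\mathbb R^2$, and
$\mathcal C$ is unbounded because $S$ is not compact. Since $K>0$, the surface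
$S$ contains no line segment.

\emph{A proper height function.} The recession cone $\Gamma$ of $\mathcal C$ is
the closed convex cone of all $v$ with $\mathcal C+tv\subset\mathcal C$ for
$t\ge0$. If $q_j\in\mathcal C$, $|q_j|\to\infty$ and $q_j/|q_j|\to v$, then
$v\in\Gamma$. The cone $\Gamma$ contains no line, for otherwise $\mathcal C$,
and with it $S$, would be a union of parallel lines. For a closed convex cone
without lines there is a unit vector $e$ with $\langle v,e\rangle>0$ for all
$v\in\Gamma\setminus\{0\}$. Let $z=\langle\cdot,e\rangle$. Each set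
$\mathcal C\cap\{z\le c_1\}$ is bounded, since an unbounded sequence in it would
give a unit vector $v\in\Gamma$ with $\langle v,e\rangle\le0$. So $z$ is proper,
bounded below and unbounded above, on $\mathcal C$ and on $S$. At a critical
point of $z|_S$ the tangent plane is orthogonal to $e$ and supports
$\mathcal C$, so the point is an extremum of $z$ on $\mathcal C$, necessarily a
minimum. The set of minima is convex and lies in $S$, so it is a single point
$o$. Thus $z|_S$ has exactly one critical point.

\emph{Winding numbers on $S$.} A ray from an interior point of $\mathcal C$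
meets $S$ at most once, and transversally, because tangent planes are supporting
planes. So central projection maps $S$ diffeomorphically onto an open subset of
$S^2$, a proper subset since $S$ is not compact, and after a stereographic
projection we may regard $S$ as a simply connected plane domain. Since $S$ is
simply connected, there is a continuous orthonormal frame $E_1,E_2$ of principal
directions for $k_1,k_2$; we orient $S$ by it. For a continuous $1$-form
$\alpha$ that vanishes only at $o$, let $i(\alpha)$ be the winding number of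
$(\alpha(E_1),\alpha(E_2))$ along a positively oriented Jordan curve around $o$.
It does not depend on the curve. On a closed disk any two continuous frames of
the same orientation are homotopic through frames, so $i(\alpha)$ may also be
computed in a coordinate frame. Near $o$ the surface is a $C^2$ graph over its
tangent plane, and in suitable Cartesian coordinates $(\xi_1,\xi_2)$ the
components of $dz$ are $(k_1(o)\xi_1,k_2(o)\xi_2)+o(|\xi|)$. Hence $i(dz)=+1$.

\emph{The function $u$.} Let $\nu$ be the unit normal with
$d\nu(E_i)=-k_iE_i$; it is of class $C^1$. Put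
$u=z+\lambda^{-1}\langle\nu,e\rangle\in C^1(S)$. Then
\[
du(E_i)=\Bigl(1-\frac{k_i}\lambda\Bigr)dz(E_i),\qquad
1-\frac{k_1}\lambda<0<1-\frac{k_2}\lambda .
\]
This is where the hypothesis on $\lambda$ is used. It follows that $du$ vanishes
only at $o$. Moving the two factors linearly to $-1$ and $+1$ gives a homotopy,
without zeros off $o$, from $(du(E_1),du(E_2))$ to $(-dz(E_1),dz(E_2))$. A
reflection reverses winding numbers, so $i(du)=-1$.

On the other hand $|u-z|\le1/\lambda$, so $u$ is proper, bounded below and
unbounded above, and its minimum is attained at the only critical point $o$. For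
$c_1>u(o)$ the level set $\{u=c_1\}$ is nonempty, compact and free of critical
points, so each component $\Gamma_1$ is a regular $C^1$ Jordan curve. It bounds
a closed disk $D\subset S$. The function $u$ is constant on $\Gamma_1$, so it
has an extremum in the interior of $D$, and this critical point is $o$. Along
$\Gamma_1$ the nonzero vector $(du(E_1),du(E_2))$ is orthogonal to the vector of
components of the tangent in the frame $E_1,E_2$, so both have the same winding
number, which is $+1$ by the Umlaufsatz. Thus $i(du)=+1$, a contradiction.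
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Suppose that such a surface exists. Let $\widetilde S$ be the universal cover
(of one component), $X$ the immersion of $\widetilde S$, and $\nu$ the unit
normal, of class $C^1$, for which $k_1\ge c>0>k_2$. Let $t=2/c$ and consider the
parallel surface $X_t=X+t\nu$. From $d\nu=-dX\circ\mathcal S$ we get
$dX_t=dX\circ(I-t\mathcal S)$, and the eigenvalues of $I-t\mathcal S$ satisfy
$1-tk_1\le-1$ and $1-tk_2\ge1$; the lower bound on $k_1$ is used here. So $X_t$
is a $C^1$ immersion with unit normal $\nu$, and $|dX_t(v)|\ge|dX(v)|$ for all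
tangent vectors $v$. The metric induced by $X_t$ is complete: a Cauchy sequence
for it is a Cauchy sequence for the metric of $X$, hence converges in
$\widetilde S$, and both metrics define the topology of $\widetilde S$.

Locally the image of $X_t$ is the graph of a $C^1$ function $\varphi$ over a
tangent plane. In Cartesian coordinates adapted to that plane,
$\nabla\varphi=-(\nu_1,\nu_2)/\nu_3$, composed with the inverse of a $C^1$
diffeomorphism; so $\nabla\varphi$ is $C^1$ and $\varphi$ is $C^2$. These graph
charts overlap by $C^2$ maps, and in them $X_t$ is a $C^2$ immersion. Since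
$d\nu=-dX_t\circ(I-t\mathcal S)^{-1}\mathcal S$, the principal curvatures of
$X_t$ with respect to $\nu$ are $k_i/(1-tk_i)$. With respect to $-\nu$ they are
the first and third members of
\[
\frac{k_1}{tk_1-1}>\frac1t>\frac{|k_2|}{1+t|k_2|}>0 .
\]
This contradicts Theorem~\ref{thm:B} with $\lambda=1/t$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alexandrov}
Victor Alexandrov, \emph{Around Efimov's differential test for homeomorphism},
arXiv:2006.15322 (2020).

\bibitem{Stoker}
Stoker, Compositio Math. \textbf{3} (1936).

\bibitem{vanHeijenoort}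
van Heijenoort, Comm. Pure Appl. Math. \textbf{5} (1952).

\end{thebibliography}
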